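# Auslander–Reiten components whose Ziegler closures have no m-dimension

## 1. The guess that m-dimension is finite on one component

Let $A$ be a finite-dimensional algebra over a field $k$; modules are right $A$-modules. Take one Auslander–Reiten component $C$ of $A$, view its modules as points of the Ziegler spectrum, and pass to the closure $\overline C$. A closed set of the Ziegler spectrum carries a lattice, and the complexity of this lattice is measured by an ordinal, the m-dimension, when that ordinal exists. The question, taken from Lorna Gregory, "Ziegler closures of some unstable tubes", arXiv:1701.03184 (2017), is this: is the m-dimension of $\overline C$ always finite, that is, is it defined and a natural number for every $A$ and every $C$?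

One would first guess *yes*. A single component is a small and regular piece of the module category, and in the cases that one can do by hand the number is $0$ or at most $2$. We set up the definitions, test the guess on these cases, and look for the feature that kept the number finite. It disappears at the next example.

**Definition (pp formulas).** A pp formula $\phi(x)$ in one free variable says "there are $y_1,\dots,y_n$ such that $x s_i+\sum_j y_j r_{ij}=0$ for all $i$", for finitely many equations with coefficients in $A$. Its solution set in a module $N$ is $\phi(N)$. We write $\psi\le\phi$ if $\psi(N)\subseteq\phi(N)$ for all $N$. The sum $\phi+\psi$ and the conjunction $\phi\wedge\psi$ are pp formulas, evaluated pointwise: $(\phi+\psi)(N)=\phi(N)+\psi(N)$ and $(\phi\wedge\psi)(N)=\phi(N)\cap\psi(N)$. They are join and meet in the modular lattice $L$ of all pp formulas, where formulas with the same values on all modules are identified.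

**Textbook fact (free realizations; Prest, *Purity, Spectra and Localisation*, CUP 2009, §1.2.2).** For every pp formula $\phi$ there are a finite-dimensional module $M$ and $a\in M$ with
$$\phi(N)=\{f(a): f\in\mathrm{Hom}(M,N)\}\quad\text{for all }N .$$
Conversely, each such pair $(M,a)$ defines in this way a pp formula, written $\phi_{(M,a)}$.

For example, "$xr=0$" has free realization $(A/rA,\,1+rA)$, and "$\exists y\;x=yr$" has free realization $(A,r)$. Three consequences can be read off: $\phi(N)$ is a $k$-subspace of $N$; a map $N\to N'$ sends $\phi(N)$ into $\phi(N')$; and $\phi(N\oplus N')=\phi(N)\oplus\phi(N')$. A fourth will be used often. If $\psi\le\phi$, with free realizations $(M',a')$ of $\psi$ and $(M,a)$ of $\phi$, then $a'\in\psi(M')\subseteq\phi(M')$, so *there is $h:M\to M'$ with $h(a)=a'$*.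

**Definition (Ziegler spectrum).** The points of $\mathrm{Zg}_A$ are the isomorphism classes of indecomposable pure-injective modules. A basis of open sets is given by
$$(\phi/\psi)=\{N\in\mathrm{Zg}_A:\phi(N)\supsetneq\phi(N)\cap\psi(N)\}.$$
Finite-dimensional modules are pure-injective, so the modules in a component $C$ are points. For closed $X$, let $L_X$ be the lattice of pp formulas modulo $\phi\sim_X\psi$ iff $\phi(N)=\psi(N)$ for all $N\in X$.

We never need to know which extra points $\overline C$ contains. The set of points where $\phi$ and $\psi$ agree is the complement of $(\phi/\psi)\cup(\psi/\phi)$, hence closed. So *formulas that agree on $C$ agree on $\overline C$*, and $L_{\overline C}=L_C$, where $L_C$ denotes pp formulas modulo agreement on $C$.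

From now on "module" means finite-dimensional module unless stated otherwise. We write $\hom$ and $\mathrm{ext}$ for $\dim_k\mathrm{Hom}_A$ and $\dim_k\mathrm{Ext}^1_A$, put $D=\mathrm{Hom}_k(-,k)$, and let "$m\gg0$" mean "for all sufficiently large $m$".

## 2. m-dimension and surjections of lattices

**Definition (m-dimension).** Let $L$ be a modular lattice. Put $a\sim_0b$ iff the interval $[a\wedge b,a\vee b]$ has finite length, meaning that its chains have bounded length; this is a congruence. The congruence $\sim_{\alpha+1}$ is the pullback to $L$ of $\sim_0$ on $L/\!\sim_\alpha$, and $\sim_\lambda=\bigcup_{\alpha<\lambda}\sim_\alpha$ for limit $\lambda$. The m-dimension of $L$ is the least $\alpha$ with $L/\!\sim_\alpha$ a single point, and it is undefined if there is no such $\alpha$. The m-dimension of a closed set $X$ is that of $L_X$.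

Three small examples. A lattice of finite length has m-dimension $0$. The chain $0<1<2<\dots<\infty$ has m-dimension $1$: all finite numbers are $\sim_0$-equivalent, none is equivalent to $\infty$, and the quotient has two elements. In the chain $\mathbb Q\cap[0,1]$ every interval with more than one point has infinite length, so $\sim_0$ is equality, hence every $\sim_\alpha$ is equality, and the m-dimension is undefined. Call a lattice *dense* if $a<b$ implies $a<c<b$ for some $c$.

**Lemma 1.** Let $\pi:L\to L'$ be a surjective homomorphism of lattices and $a\le b$ in $L$. Every chain $c_0<\dots<c_r$ in $[\pi(a),\pi(b)]$ is the image of a chain $z_0<\dots<z_r$ in $[a,b]$.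

*Proof.* Lift $c_i$ to $w_i\in L$ and replace $w_i$ by $(w_i\vee a)\wedge b$. This lies in $[a,b]$ and still maps to $(c_i\vee\pi(a))\wedge\pi(b)=c_i$. Put $z_i=w_0\vee\dots\vee w_i$. Then $z_i\in[a,b]$, $z_i\le z_{i+1}$, and $\pi(z_i)=c_0\vee\dots\vee c_i=c_i$. The images are distinct, so the chain is strict. $\square$

**Lemma 2.** Let $\pi:L\to L'$ be a surjective homomorphism of modular lattices.

(a) If $x\sim_\alpha y$ in $L$, then $\pi(x)\sim_\alpha\pi(y)$ in $L'$. Hence if the m-dimension of $L$ is defined, so is that of $L'$, and it is not larger.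

(b) If $L'$ is dense and has more than one element, then the m-dimension of $L$ is undefined.

*Proof.* (a) Induct on $\alpha$. If $[x\wedge y,x\vee y]$ has length $n$, then by Lemma 1 every chain in $[\pi(x)\wedge\pi(y),\pi(x)\vee\pi(y)]$ has length at most $n$; this is $\alpha=0$. If the claim holds for $\alpha$, then $\pi$ induces a surjection $L/\!\sim_\alpha\;\to L'/\!\sim_\alpha$, and the case $0$ applied to it is the claim for $\alpha+1$. Limits are clear. If $L/\!\sim_\alpha$ is a point, then all elements of $L$ are $\sim_\alpha$-equivalent, hence so are all elements of $L'$.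

(b) If $a\ne b$ in $L'$, then $a\wedge b<a\vee b$, and density gives arbitrarily long chains in between. So $\sim_0$ is equality on $L'$. By induction $L'/\!\sim_\alpha\;=L'$ for all $\alpha$, so no $L'/\!\sim_\alpha$ is a point and the m-dimension of $L'$ is undefined. By (a), so is that of $L$. $\square$

## 3. Representation-finite algebras have m-dimension $0$

Let $N_1,\dots,N_t$ be all the indecomposable finite-dimensional modules. Suppose $\phi(N_i)=\psi(N_i)$ for all $i$, and let $(M,a)$ be a free realization of $\phi$. Since $M$ is a direct sum of copies of the $N_i$, we get $a\in\phi(M)=\psi(M)$. If $(M',a')$ is a free realization of $\psi$, this gives a map $M'\to M$ with $a'\mapsto a$. So every $f(a)$ is a value $f'(a')$, that is, $\phi\le\psi$. By symmetry $\phi=\psi$ in $L$. In a strict chain of pp formulas some $\dim\phi(N_i)$ increases at each step, so chains in $L$ have length at most $\sum_i\dim N_i$. Hence $L$ has m-dimension $0$, and by Lemma 2(a) so has each $L_{\overline C}$.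

Concretely, take $A=k[r]/(r^2)$, with indecomposables $S=k$ and $A$. Here $\phi(S)\in\{0,S\}$, and $\phi(A)$ is stable under endomorphisms, so it is $0$, $rA$ or $A$. The embedding $S\to A$ and the projection $A\to S$ exclude the pairs $(S,0)$ and $(0,A)$ for $(\phi(S),\phi(A))$. The lattice is the chain $x=0\;<\;r\mid x\;<\;xr=0\;<\;x=x$, with values $(0,0),(0,rA),(S,rA),(S,A)$. The guess passes this test.

## 4. Counting dimensions of pp quotients along a sequence of modules

For an infinite component we need to control $\dim\phi(N)/\psi(N)$ as $N$ runs out along the component. Let $A$ be hereditary and put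
$$\langle M,N\rangle=\hom(M,N)-\mathrm{ext}(M,N).$$
As $\mathrm{Ext}^2=0$, this is additive on exact sequences, so it depends only on composition factors (dimension vectors).

Let $\mathcal P$ be a class of modules closed under isomorphism, finite direct sums and direct summands, and let $\mathcal T$ be the class of modules with no nonzero direct summand in $\mathcal P$. By Krull–Schmidt every module is $M=M_{\mathcal P}\oplus M_{\mathcal T}$ with $M_{\mathcal P}\in\mathcal P$ and $M_{\mathcal T}\in\mathcal T$. Let $(N_m)_{m\ge0}$ be a sequence of modules in a component $C$, and $(Q_n)_{n\ge0}$ a sequence in $\mathcal P$, which will be needed later. Consider these assumptions.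

* (A0) $A\in\mathcal P$; $\mathrm{Hom}(Y,Z)=0$ for $Y\in\mathcal T$, $Z\in\mathcal P$; for each $r$ there are only finitely many isomorphism classes of modules of dimension $\le r$ in $\mathcal P$.
* (A1) For $Z\in\mathcal P$: $\mathrm{Ext}^1(Z,N_m)=0$ for $m\gg0$ and $\mathrm{Ext}^1(Z,Q_n)=0$ for $n\gg0$.
* (A2) For $Y\in\mathcal T$: $\mathrm{Hom}(Y,N_m)=0$ for $m\gg0$.

A first consequence:

(B1) *Submodules of modules in $\mathcal P$ are in $\mathcal P$.* If $U\subseteq Z\in\mathcal P$, the inclusion restricted to $U_{\mathcal T}$ is zero by (A0) and injective, so $U_{\mathcal T}=0$.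

**Lemma 3.** Assume (A0)–(A2). Let $\psi\le\phi$, let $(M,a)$ be a free realization of $\phi$, and write $M=P\oplus M_{\mathcal T}$ with $P\in\mathcal P$, and $a=(b,t)$. There are $G\in\mathcal P$ and $g:P\to G$ such that for $m\gg0$ evaluation $f\mapsto f(b)$ maps $\mathrm{Hom}(P,N_m)$ onto $\phi(N_m)$ and induces
$$\mathrm{Hom}(P,N_m)/\mathrm{Hom}(G,N_m)g\;\cong\;\phi(N_m)/\psi(N_m). \tag{1}$$
Put $K=\ker g$, $I=\operatorname{im}g$, $Y_0=G/I$ and $Y=(Y_0)_{\mathcal T}$. Then $K,I\in\mathcal P$. For every $N$ with $\mathrm{Ext}^1(I,N)=\mathrm{Ext}^1(G,N)=0$,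
$$\dim\mathrm{Hom}(P,N)/\mathrm{Hom}(G,N)g=\hom(K,N)+\mathrm{ext}(Y_0,N), \tag{2}$$
and for $m\gg0$
$$\dim\phi(N_m)/\psi(N_m)=\hom(K,N_m)+\mathrm{ext}(Y,N_m). \tag{3}$$

*Proof.* **Step 1: discard the $\mathcal T$-parts.** This replaces arbitrary free realizations by data in $\mathcal P$. Let $(M',a')$ be a free realization of $\psi$, and $h:M\to M'$ with $h(a)=a'$. Write $M'=P'\oplus M'_{\mathcal T}$ with $P'\in\mathcal P$, and $a'=(b',t')$. The component $M_{\mathcal T}\to P'$ of $h$ is zero by (A0), so the component $h_1:P\to P'$ satisfies $h_1(b)=b'$. By (A2), for $m\gg0$ all maps $M_{\mathcal T}\to N_m$ and $M'_{\mathcal T}\to N_m$ are zero. Hence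
$$\phi(N_m)=\{f(b):f\in\mathrm{Hom}(P,N_m)\},\qquad\psi(N_m)=\{f(h_1b):f\in\mathrm{Hom}(P',N_m)\}.$$

**Step 2: describe the quotient by a single map $g$.** Evaluation at $b$ maps $\mathrm{Hom}(P,N_m)$ onto $\phi(N_m)$. Its kernel consists of the maps vanishing on $bA$, that is, factoring through $P\to P/bA$. Let $R=(P/bA)_{\mathcal P}$ and let $\mathrm{pr}:P\to P/bA\to R$ be the projection. For $m\gg0$, $\mathrm{Hom}((P/bA)_{\mathcal T},N_m)=0$, so the kernel is $\mathrm{Hom}(R,N_m)\,\mathrm{pr}$. The preimage of $\psi(N_m)$ is therefore $\mathrm{Hom}(P',N_m)h_1+\mathrm{Hom}(R,N_m)\,\mathrm{pr}$. With $G=P'\oplus R\in\mathcal P$ and $g=(h_1,\mathrm{pr}):P\to G$ this is $\mathrm{Hom}(G,N_m)g$, and (1) follows.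

**Step 3: count.** This turns the quotient into $\hom$ and $\mathrm{ext}$ numbers. By (B1), $K\subseteq P$ and $I\subseteq G$ lie in $\mathcal P$. If $\mathrm{Ext}^1(I,N)=\mathrm{Ext}^1(G,N)=0$, the sequences $0\to K\to P\to I\to0$ and $0\to I\to G\to Y_0\to0$ give exact sequences
$$0\to\mathrm{Hom}(I,N)\to\mathrm{Hom}(P,N)\to\mathrm{Hom}(K,N)\to0,$$
$$\mathrm{Hom}(G,N)\to\mathrm{Hom}(I,N)\to\mathrm{Ext}^1(Y_0,N)\to0.$$
The subspace $\mathrm{Hom}(G,N)g$ is the image of $\mathrm{Hom}(G,N)$ in $\mathrm{Hom}(I,N)\subseteq\mathrm{Hom}(P,N)$. Its codimension in $\mathrm{Hom}(I,N)$ is $\mathrm{ext}(Y_0,N)$, and $\mathrm{Hom}(I,N)$ has codimension $\hom(K,N)$ in $\mathrm{Hom}(P,N)$. This is (2). By (A1) it applies to $N_m$ for $m\gg0$, and $\mathrm{Ext}^1((Y_0)_{\mathcal P},N_m)=0$ for $m\gg0$, so $\mathrm{ext}(Y_0,N_m)=\mathrm{ext}(Y,N_m)$. With (1) this is (3). $\square$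

## 5. The preprojective component of the $d$-Kronecker algebra

Let $d\ge2$, let $k$ be any field, and let $A$ be the path algebra of the quiver with vertices $1,2$ and $d$ arrows $1\to2$. A module is a representation $N=(V_1,V_2;\alpha_1,\dots,\alpha_d:V_1\to V_2)$. The Euler form is
$$\langle x,y\rangle=x_1y_1+x_2y_2-d\,x_1y_2 .$$
Let $a_0=0$, $a_1=1$, $a_{i+1}=da_i-a_{i-1}$. From $a_{i+1}-a_i=(d-2)a_i+(a_i-a_{i-1})$ we see that the sequence is strictly increasing. For $d=3$ it begins $0,1,3,8,21$.

By standard theory (e.g. Auslander–Reiten–Smalø, *Representation Theory of Artin Algebras*, Ch. VIII) the preprojective component $C$ consists of indecomposables $P_0,P_1,P_2,\dots$ with $\underline{\dim}P_i=(a_i,a_{i+1})$. Here $P_0$ is simple projective, and $P_0,P_1$ are the indecomposable projectives. The sink map of $P_i$ is $P_{i-1}^d\to P_i$ for $i\ge1$: every map to $P_i$ that is not a split epimorphism factors through it. Moreover $\tau P_i=P_{i-2}$ for $i\ge2$ and $\tau P_0=\tau P_1=0$. For $d=3$, $i=2$ the Auslander–Reiten sequence is $0\to P_0\to P_1^3\to P_2\to0$,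 with dimension vectors $(0,1)$, $(3,9)$, $(3,8)$.

Let $\mathcal P$ be the class of finite direct sums of $P_i$'s, and $N_m=Q_m=P_m$. We check (A0)–(A2).

*(A0).* $A\in\mathcal P$. *Claim: if $Y$ is indecomposable and not isomorphic to $P_0,\dots,P_i$, then $\mathrm{Hom}(Y,P_i)=0$.* For $i=0$, a nonzero map onto the simple projective $P_0$ would split and give $Y\cong P_0$. For $i\ge1$, a map $Y\to P_i$ is not a split epimorphism, so it factors through $P_{i-1}^d$, and $\mathrm{Hom}(Y,P_{i-1})=0$ by induction. This gives $\mathrm{Hom}(\mathcal T,\mathcal P)=0$, and also $\mathrm{Hom}(P_m,P_j)=0$ for $m>j$. Since $\dim P_i$ is strictly increasing, only finitely many modules in $\mathcal P$ have dimension at most $r$.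

*(A1).* By the Auslander–Reiten formula, $\mathrm{Ext}^1(P_i,P_m)\cong D\mathrm{Hom}(P_m,\tau P_i)$, which is $0$ for $m\ge i-1$.

*(A2).* $\mathrm{Hom}(Y,P_m)=0$ for all $m$, by (A0).

So Lemma 3 applies for every $d\ge2$. We shall also use
$$\hom(P_n,P_m)=a_{m-n+1}\qquad(m\ge n-1,\ n\ge1). \tag{4}$$
By (A1) the left side is $\langle P_n,P_m\rangle=a_na_m+a_{m+1}(a_{n+1}-da_n)=a_na_m-a_{n-1}a_{m+1}$. The recursion gives $a_{n+1}a_{m+1}-a_na_{m+2}=(da_n-a_{n-1})a_{m+1}-a_n(da_{m+1}-a_m)=a_na_m-a_{n-1}a_{m+1}$, so the value is unchanged when $(n,m)$ becomes $(n-1,m-1)$. Going down to $n=1$ gives $a_{m-n+1}$.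

**Two arrows: the m-dimension of $\overline C$ is at most $2$.** Let $d=2$, so $a_i=i$ and $\underline\dim P_m=(m,m+1)$. For $x=\underline\dim M$ we have
$$\langle M,P_m\rangle=(x_2-x_1)m+(x_2-2x_1).$$
For $Y\in\mathcal T$, $\mathrm{ext}(Y,P_m)=-\langle Y,P_m\rangle\ge0$ for all $m$. For $K\in\mathcal P$, $\hom(K,P_m)=\langle K,P_m\rangle$ for $m\gg0$. So by (3), for $\psi\le\phi$,
$$\dim\phi(P_m)/\psi(P_m)=\sigma m+\beta\quad\text{for }m\gg0,\qquad\sigma\in\{0,1,2,\dots\},\ \beta\in\mathbb Z. \tag{5}$$
The slope $\sigma$ is additive along chains $\psi\le\theta\le\phi$.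

Let $\phi\approx\psi$ mean $\phi(P_m)=\psi(P_m)$ for $m\gg0$; this is a congruence because $+$ and $\wedge$ are pointwise. Let $L'=L_C/\!\approx$. If $\phi\approx\psi$, then $\phi\wedge\psi$ and $\phi+\psi$ differ only on $P_m$ with $m<m_0$, so a chain between them in $L_C$ has length at most $\sum_{m<m_0}\dim P_m$. Thus $\phi\approx\psi$ implies $\phi\sim_0\psi$ in $L_C$, and $L_C/\!\sim_0$ is a quotient of $L'$.

Now look at $L'$. By Lemma 1, chains in $L'$ or in $L'/\!\sim_0$ lift to chains of pp formulas. If $\phi/\psi$ has slope $0$, consider a strict chain of length $r$ between the classes of $\psi$ and $\phi$ in $L'$. Each of its $r$ quotients is nonzero for infinitely many $m$, hence by (5) of dimension at least $1$ for $m\gg0$; so $r\le\beta$. Hence pairs of slope $0$ have finite length in $L'$. In a strict chain of length $r$ in $L'/\!\sim_0$, each lifted step has slope at least $1$. The slope of $(x=x)/(x=0)$ is $2$, because $\dim P_m=2m+1$; so $r\le2$. Thus $L'/\!\sim_0$ has finite length, $L'/\!\sim_1$ is a point, and by Lemma 2(a) $(L_C/\!\sim_0)/\!\sim_1\;=L_C/\!\sim_2$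 is a point. The m-dimension of $\overline C$ is at most $2$, and the guess passes again.

**Three or more arrows: the rates are no longer integers.** Let $d\ge3$ and $\lambda=\frac{d+\sqrt{d^2-4}}2>1$, so that $\lambda^2-d\lambda+1=0$ and, checking $i=0,1$ and the recursion,
$$a_i=\frac{\lambda^i-\lambda^{-i}}{\lambda-\lambda^{-1}} .$$
Dimensions now grow like $\lambda^m$. Consider the formula $\phi(N)=V_2$, with free realization ($P_0$, a generator), and, for $0\neq u:P_0\to P_n$ with $n\ge1$, the formula $\theta_n=\phi_{(P_n,u(b))}\le\phi$, where $b$ is the generator of $P_0$. We have $\dim\phi(P_m)=a_{m+1}$ and, by (4), $\dim\theta_n(P_m)\le a_{m-n+1}$. For $d=2$ these numbers are $m+1$ and $m-n+1$, with the same slope. For $d\ge3$ the ratio $a_{m-n+1}/a_{m+1}$ tends to $\lambda^{-n}$, which is as small as we like. The bound "at most two steps of slope at least $1$" came from the slopes being integers, and nothing replaces it here. This is where the guess breaks.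

## 6. The theorems and the plan: density modulo eventual equality

**Theorem 1.** Let $k$ be any field, $d\ge3$, and $A$ the path algebra of the quiver with two vertices $1,2$ and $d$ arrows $1\to2$ (modules being representations). Let $C$ be its preprojective component. Then the m-dimension of $\overline C$ is undefined.

So the answer to the question is *no*: the m-dimension need not even be defined.

**Theorem 2.** Let $k$ be algebraically closed and $A$ a connected finite-dimensional hereditary algebra.

* If $A$ is wild, then $\overline C$ has undefined m-dimension for every Auslander–Reiten component $C$ of $A$.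
* If $A$ is not wild, then $\overline C$ has m-dimension $\le2$ for every Auslander–Reiten component $C$.

By Lemma 2(b) it would be enough to show that $L_C$ is dense. The first attempt is: given $\psi<\phi$, insert $\theta=\psi+\phi_{(Q,v)}$ with $Q$ so small in growth rate that $\theta$ cannot reach $\phi$. This meets two obstacles, both visible in one example.

Stay with the $d$-Kronecker algebra, and let $\psi(N)=\sum_i\alpha_i(V_1)\subseteq V_2$. It is a pp formula with free realization $(P_1^d,a')$, where $a'=(\alpha_1,\dots,\alpha_d)$ has as $i$th entry the image under $\alpha_i$ of the generator of $P_1$. For $m\ge1$ we have $\psi(P_m)=V_2$, since a nonzero functional on $V_2/\sum\alpha_i(V_1)$ would give a nonzero map $P_m\to P_0$. For $P_0$ we have $\psi(P_0)=0$ and $V_2=k$.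

*First obstacle.* The formulas $\psi$ and $N\mapsto V_2$ differ on $C$ only at $P_0$, and there by dimension $1$. So nothing lies strictly between them in $L_C$, and $L_C$ is not dense. The cure is the congruence $\approx$ of eventual equality: we try to prove that $L'=L_C/\!\approx$ is dense.

*Second obstacle.* Working modulo $\approx$, a strict inclusion $\psi(Q)\subsetneq\theta(Q)$ at the chosen module $Q$ is worth nothing, because $Q$ is one fixed module. Let $\phi$ be $x=x$, with free realization $(A,1)$, and $\psi$ as above. In Lemma 3 we get $P=A=P_0\oplus P_1$, $b=1$, $R=0$, $G=P_1^d$, $g(1)=a'$. So $g$ kills $P_1$ and embeds $P_0$, and $K=P_1$, $Y_0=P_1^d/P_0\cong P_2$, $Y=0$. Take $Q=P_0$ and $u:A\to P_0$ the projection. Then $u\notin\mathrm{Hom}(G,Q)g$, because $\mathrm{Hom}(P_1,P_0)=0$. Nevertheless $\theta=\psi+\phi_{(Q,u(1))}$ is $N\mapsto V_2$, which is $\approx\psi$. So keeping $\theta$ away from $\phi$ is a matter of counting, but keeping it away from $\psi$ needs more than $u\notin\mathrm{Hom}(G,Q)g$.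

The idea is to see what $\theta\approx\psi$ means: every map $Q\to N_m$, for all $m\gg0$, extends along one fixed map $q:Q\to P''$ with $P''\in\mathcal P$. Counting against the $N_m$ forces $q$ to be injective with cokernel $B\in\mathcal P$, and $\dim B\le\dim G$, *a bound that does not depend on $Q$*. There are finitely many such $B$. If $Q$ is chosen far enough out, $\mathrm{Ext}^1(B,Q)=0$ for all of them, so $q$ splits, and then $u$ does lie in $\mathrm{Hom}(G,Q)g$. In the example $q$ is $P_0\to P_1^d$, $B=P_2$, and $\mathrm{Ext}^1(P_2,P_0)\ne0$: the module $Q=P_0$ was not far enough out.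

## 7. Density of the eventual pp lattice

**Proposition 4.** Let $A$ be hereditary, $C$ an Auslander–Reiten component, $(N_m)_{m\ge0}$ a sequence of modules in $C$, $\mathcal P$ and $\mathcal T$ as in Section 4, and $(Q_n)_{n\ge0}$ a sequence in $\mathcal P$. Assume (A0), (A1), (A2) and:

* (A3) There is $\rho>1$ such that $\ell(M)=\lim_m\rho^{-m}\langle M,N_m\rangle$ exists for all $M$, with $\ell(Z)>0$ for $0\ne Z\in\mathcal P$ and $\ell(Y)<0$ for $0\ne Y\in\mathcal T$.
* (A4) $\ell(Q_n)\to0$; for $0\ne Z\in\mathcal P$, $\mathrm{Hom}(Z,Q_n)\ne0$ for $n\gg0$; for $0\ne Y\in\mathcal T$, $\mathrm{Ext}^1(Y,Q_n)\ne0$ for $n\gg0$.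

Then the m-dimension of $\overline C$ is undefined.

Besides (B1) we need two consequences.

(B2) *For $Z\in\mathcal P$, $\rho^{-m}\hom(Z,N_m)\to\ell(Z)$; if $\mathrm{Hom}(Z,N_m)=0$ for $m\gg0$, then $Z=0$.* By (A1), $\hom(Z,N_m)=\langle Z,N_m\rangle$ for $m\gg0$; if it vanishes for $m\gg0$, then $\ell(Z)=0$, so $Z=0$.

(B3) *For $Y\in\mathcal T$, $\rho^{-m}\mathrm{ext}(Y,N_m)\to-\ell(Y)$; if $\mathrm{Ext}^1(Y,N_m)=0$ for $m\gg0$, then $Y=0$.* By (A2), $\mathrm{ext}(Y,N_m)=-\langle Y,N_m\rangle$ for $m\gg0$; then argue as before.

*Proof of Proposition 4.* **Step 1: reduce to density.** Put $\phi\approx\psi$ iff $\phi(N_m)=\psi(N_m)$ for $m\gg0$. This is a congruence since $+$ and $\wedge$ are pointwise. Formulas equal on $\overline C$ are equal on all $N_m\in C$, so the quotient $L'$ of the lattice of pp formulas by $\approx$ is a quotient of $L_{\overline C}$. It has more than one element: $(x=x)\not\approx(x=0)$, because $\ell(A)>0$ forces $N_m\ne0$ for $m\gg0$. By Lemma 2(b) it suffices that $L'$ is dense. So let the class of $\psi$ be strictly below that of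 $\phi$. Then $\phi\wedge\psi\approx\psi$, and replacing $\psi$ by $\phi\wedge\psi$ we may assume $\psi\le\phi$. Put $F(N)=\phi(N)/\psi(N)$; then $F(N_m)\ne0$ for infinitely many $m$.

**Step 2: measure the gap between $\psi$ and $\phi$.** Take $P,b,G,g,K,I,Y_0,Y$ from Lemma 3. By (3), $\dim F(N_m)=\hom(K,N_m)+\mathrm{ext}(Y,N_m)$ for $m\gg0$. As this is nonzero infinitely often, $K\ne0$ or $Y\ne0$. By (B2), (B3) and (A3),
$$\lim_m\rho^{-m}\dim F(N_m)=\ell(K)-\ell(Y)>0. \tag{6}$$

**Step 3: choose $Q$ and $u$.** Here we fix the module and the map that define the intermediate formula. Choose $n$ so large that $Q:=Q_n$ satisfies: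

1. $\mathrm{Ext}^1(Z,Q)=0$ for all $Z\in\mathcal P$ with $\dim Z\le\dim G$;
2. there is $u:P\to Q$ with $u\notin\mathrm{Hom}(G,Q)g$;
3. $\ell(Q)<\ell(K)-\ell(Y)$.

Condition 1 can be met because by (A0) there are finitely many such $Z$ up to isomorphism, and (A1) handles each. It contains $\mathrm{Ext}^1(I,Q)=\mathrm{Ext}^1(G,Q)=0$, so (2) holds for $N=Q$:
$$\dim\mathrm{Hom}(P,Q)/\mathrm{Hom}(G,Q)g=\hom(K,Q)+\mathrm{ext}(Y_0,Q)\ge\hom(K,Q)+\mathrm{ext}(Y,Q).$$
Since $K\neq0$ or $Y\ne0$, the right side is positive for $n\gg0$ by (A4); this gives condition 2. Condition 3 holds for $n\gg0$ because $\ell(Q_n)\to0$.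

**Step 4: define $\theta$ and express it in terms of maps.** Put $\theta=\psi+\phi_{(Q,u(b))}$. The composite $M\to P\xrightarrow{u}Q$, with first map the projection, sends $a$ to $u(b)$. So any $f(u(b))$ with $f:Q\to N$ is the image of $a$ under a map $M\to N$. Hence $\phi_{(Q,u(b))}\le\phi$ and $\psi\le\theta\le\phi$. Moreover $\phi_{(Q,u(b))}(N_m)=\{(fu)(b):f\in\mathrm{Hom}(Q,N_m)\}$ is the image of $\mathrm{Hom}(Q,N_m)u$ under evaluation at $b$. So for $m\gg0$, under (1), $\theta(N_m)/\psi(N_m)$ corresponds to
$$\bigl(\mathrm{Hom}(Q,N_m)u+\mathrm{Hom}(G,N_m)g\bigr)/\mathrm{Hom}(G,N_m)g .$$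

**Step 5: $\theta\not\approx\phi$, by counting.** For $m\gg0$, $\dim\theta(N_m)/\psi(N_m)\le\hom(Q,N_m)$. By (B2), $\rho^{-m}\hom(Q,N_m)\to\ell(Q)$, and $\ell(Q)<\ell(K)-\ell(Y)=\lim\rho^{-m}\dim F(N_m)$ by condition 3 and (6). So $\theta(N_m)\subsetneq\phi(N_m)$ for $m\gg0$.

**Step 6: if $\theta\approx\psi$, all maps $Q\to N_m$ extend along one map $q$.** Suppose, for contradiction, that $\theta\approx\psi$, so $\mathrm{Hom}(Q,N_m)u\subseteq\mathrm{Hom}(G,N_m)g$ for $m\gg0$. Form the pushout
$$E=(G\oplus Q)/\{(g(p),-u(p)):p\in P\},\qquad s:G\to E,\quad j:Q\to E,\quad sg=ju .$$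
Factoring out the image of $Q$ gives $E/j(Q)\cong G/g(P)=Y_0$. Write $E=E_{\mathcal T}\oplus P''$ with $P''\in\mathcal P$, let $\kappa:E\to P''$ be the projection, and put $q=\kappa j:Q\to P''$. Let $m\gg0$ and $f:Q\to N_m$. There is $f':G\to N_m$ with $fu=f'g$. Then $(f',f):G\oplus Q\to N_m$ vanishes on all $(g(p),-u(p))$ and induces $e:E\to N_m$ with $ej=f$. As $E$ is a fixed module, $\mathrm{Hom}(E_{\mathcal T},N_m)=0$ for $m\gg0$ by (A2), so $e=e''\kappa$ for some $e'':P''\to N_m$, and $f=e''\kappa j=e''q$. Thus
$$\mathrm{Hom}(P'',N_m)\to\mathrm{Hom}(Q,N_m),\quad e''\mapsto e''q,\quad\text{is surjective for }m\gg0. \tag{7}$$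

**Step 7: $q$ is injective.** Let $K_1=\ker q\subseteq Q$; it is in $\mathcal P$ by (B1). Also $Q/K_1\cong\operatorname{im}q\subseteq P''$ is in $\mathcal P$, so $\mathrm{Ext}^1(Q/K_1,N_m)=0$ for $m\gg0$, and the restriction $\mathrm{Hom}(Q,N_m)\to\mathrm{Hom}(K_1,N_m)$ is surjective. By (7) each map $Q\to N_m$ factors through $q$ and so vanishes on $K_1$: the restriction is zero. Hence $\mathrm{Hom}(K_1,N_m)=0$ for $m\gg0$, and $K_1=0$ by (B2).

**Step 8: the cokernel $B:=P''/q(Q)$ is in $\mathcal P$.** From $0\to Q\xrightarrow{q}P''\to B\to0$ we get the exact sequence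
$$\mathrm{Hom}(P'',N_m)\to\mathrm{Hom}(Q,N_m)\to\mathrm{Ext}^1(B,N_m)\to\mathrm{Ext}^1(P'',N_m).$$
For $m\gg0$ the first map is surjective by (7), and the last term is $0$ by (A1). So $\mathrm{Ext}^1(B,N_m)=0$ for $m\gg0$. In particular $\mathrm{Ext}^1(B_{\mathcal T},N_m)=0$ for $m\gg0$, and $B_{\mathcal T}=0$ by (B3).

**Step 9: $q$ splits, which contradicts the choice of $u$.** The surjection $\kappa$ followed by $P''\to B$ kills $j(Q)$, because $\kappa j(Q)=q(Q)$. So $B$ is a quotient of $E/j(Q)\cong G/g(P)$, and $\dim B\le\dim G$. As $B\in\mathcal P$, condition 1 gives $\mathrm{Ext}^1(B,Q)=0$. Hence there is $r:P''\to Q$ with $rq=1_Q$, and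
$$u=rqu=r\kappa ju=(r\kappa s)g\in\mathrm{Hom}(G,Q)g,$$
contradicting condition 2. So $\theta\not\approx\psi$.

The class of $\theta$ lies strictly between those of $\psi$ and $\phi$. Thus $L'$ is dense, and the m-dimension of $\overline C$ is undefined. $\square$

## 8. Growth rates for $d\ge3$ arrows: proof of Theorem 1

Keep $\mathcal P$ and $N_m=Q_m=P_m$ from Section 5, where (A0)–(A2) were verified. It remains to check (A3) and (A4); here $d\ge3$ enters.

*(A3).* Take $\rho=\lambda>1$. By the formula for $a_i$, $\lambda^{-m}\underline\dim P_m=\lambda^{-m}(a_m,a_{m+1})\to(\lambda-\lambda^{-1})^{-1}(1,\lambda)$. For $x=\underline\dim M$, using $1-d\lambda=-\lambda^2$,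
$$\langle x,(1,\lambda)\rangle=x_1+\lambda x_2-d\lambda x_1=x_1(1-d\lambda)+\lambda x_2=\lambda(x_2-\lambda x_1).$$
Hence the limit exists for all $M$, and
$$\ell(M)=c\,(x_2-\lambda x_1),\qquad c=\lambda/(\lambda-\lambda^{-1})>0. \tag{8}$$

*Positivity on $\mathcal P$.* We compute
$$a_{i+1}-\lambda a_i=\frac{\lambda^{i+1}-\lambda^{-i-1}-\lambda^{i+1}+\lambda^{-i+1}}{\lambda-\lambda^{-1}}=\lambda^{-i},$$
so $\ell(P_i)=c\lambda^{-i}>0$, and $\ell$ is additive on direct sums.

*Negativity on $\mathcal T$.* Let $0\ne Y\in\mathcal T$ with dimension vector $x$. Since $\mathrm{Hom}(Y,P_m)=0$, $\langle Y,P_m\rangle=-\mathrm{ext}(Y,P_m)\le0$ for all $m$, so $\ell(Y)\le0$. If $\ell(Y)=0$, then $x_2=\lambda x_1$ with integers $(x_1,x_2)\ne(0,0)$. This is impossible because $\lambda$ is irrational: for $d\ge3$ we have $(d-1)^2<d^2-4<d^2$, so $d^2-4$ is not a square. Hence $\ell(Y)<0$.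

*(A4).* $\ell(P_n)=c\lambda^{-n}\to0$. If $0\ne Z\in\mathcal P$, then $\ell(Z)>0$, so $\hom(Z,P_n)\ge\langle Z,P_n\rangle>0$ for $n\gg0$. If $0\ne Y\in\mathcal T$, then $\ell(Y)<0$, so $\mathrm{ext}(Y,P_n)\ge-\langle Y,P_n\rangle>0$ for $n\gg0$.

Proposition 4 applies, and Theorem 1 is proved. $\blacksquare$

## 9. Components of wild hereditary algebras: the first half of Theorem 2

Let $k$ be algebraically closed and $A$ connected, hereditary and wild. Then $A$ is Morita equivalent to $kQ$ for a connected quiver $Q$ without oriented cycles. A Morita equivalence may change the number of free variables in pp formulas, so we apply Proposition 4 to $A$ itself and only borrow module-theoretic facts from $kQ$. Let $P_1,\dots,P_s$ be the indecomposable projectives (so indices now start at $1$), $S_i$ the top of $P_i$, and $(\underline\dim M)_i=\hom(P_i,M)$. As $\mathrm{End}(S_i)=k$, this is the multiplicity of $S_i$ as a composition factor of $M$. So $\underline\dim M$ is the class of $M$ in $K_0$, $\langle-,-\rangle$ is a bilinear form on these vectors, and $\langle P_i,y\rangle=y_i$.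 Let $\Phi$ be the Coxeter transformation: $\underline\dim\,\tau X=\Phi\,\underline\dim X$ for $X$ indecomposable and not projective, and $\langle\Phi x,\Phi y\rangle=\langle x,y\rangle$.

We recall the facts that are used.

* (R1) (J. A. de la Peña, M. Takane, *Spectral properties of Coxeter transformations and applications*, Arch. Math. 55 (1990); for preprojectives also Dlab–Ringel, Proc. AMS 83 (1981).) Let $\rho$ be the spectral radius of $\Phi$. Then $\rho>1$, and there are real vectors $y^+,y^-$ with all coordinates positive, $\Phi y^+=\rho y^+$ and $\Phi^{-1}y^-=\rho y^-$. If $X$ is indecomposable preprojective or regular, then $\lim\rho^{-m}\underline\dim\,\tau^{-m}X=\lambda_X^-y^-$ with $\lambda_X^->0$. If $X$ is indecomposable preinjective or regular, then $\lim\rho^{-m}\underline\dim\,\tau^mX=\lambda_X^+y^+$ with $\lambda_X^+>0$.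
* (R2) (O. Kerner, *Tilting wild algebras*, J. London Math. Soc. 39 (1989).) If $X,Y$ are regular, then $\mathrm{Hom}(Y,\tau^{-m}X)=0$ for $m\gg0$.
* (R3) Standard: $\mathrm{Ext}^1(U,V)\cong D\mathrm{Hom}(V,\tau U)$; $\mathrm{Hom}(\tau^-U,V)\cong\mathrm{Hom}(U,\tau V)$; there are no nonzero maps from regular to preprojective modules, nor from preinjective to regular or preprojective modules. The components are the preprojective one, consisting of the $\tau^{-n}P_i$ (none of them injective), the preinjective one (with no projectives), and the regular ones (with neither).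

**Step 1: the preprojective and the regular components.** We verify the hypotheses of Proposition 4. Let $C$ be the preprojective component or a regular one, $X\in C$, and $N_m=\tau^{-m}X\in C$. Let $\mathcal P$ be the class of preprojective modules, so that $\mathcal T$ consists of the modules whose indecomposable summands are regular or preinjective. Put $Q_n=\tau^{-n}A$.

*(A0).* $A\in\mathcal P$, and $\mathrm{Hom}(\mathcal T,\mathcal P)=0$ by (R3). The indecomposables in $\mathcal P$ are the $\tau^{-n}P_i$, and $\dim\tau^{-n}P_i\to\infty$ by (R1), which gives the finiteness condition.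

*(A1).* Let $Z$ be preprojective; then $\tau Z$ is preprojective or $0$, and $\mathrm{Ext}^1(Z,\tau^{-m}X)\cong D\mathrm{Hom}(\tau^{-m}X,\tau Z)$. If $X$ is regular this is $0$. For preprojective $X$, and for $Q_m=\tau^{-m}A$, it is enough that $\mathrm{Hom}(\tau^{-m}V,\tau^{-i}P_j)=0$ for $V$ preprojective and $m>i$. Applying the adjunction in (R3) $i$ times, this space is $\mathrm{Hom}(\tau^{-(m-i)}V,P_j)$. A nonzero map into $P_j$ has a projective image, since $A$ is hereditary, and therefore splits off a nonzero projective summand of $\tau^{-(m-i)}V$. As $m-i\ge1$, there is no such summand.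

*(A2).* For $X$ preprojective this is part of (A0). For $X$ regular, it is (R2) for the regular summands of $Y$ and (R3) for the preinjective ones.

*(A3).* Let $\rho$ be as in (R1). Then $\ell(M)=\lambda_X^-\langle\underline\dim M,y^-\rangle$ exists for all $M$. Since $\Phi y^-=\rho^{-1}y^-$ and the form is $\Phi$-invariant,
$$\langle\tau^{-n}P_i,y^-\rangle=\langle P_i,\Phi^ny^-\rangle=\rho^{-n}y_i^->0, \tag{9}$$
so $\ell>0$ on nonzero modules in $\mathcal P$. Now let $Y\in\mathcal T$ be indecomposable. As $\mathrm{Hom}(Y,\tau^{-m}P_i)=0$, (R3) gives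
$$-\langle Y,\tau^{-m}P_i\rangle=\mathrm{ext}(Y,\tau^{-m}P_i)=\hom(\tau^{-m}P_i,\tau Y)=\hom(P_i,\tau^{m+1}Y)=(\underline\dim\,\tau^{m+1}Y)_i .$$
Divide by $\rho^m$ and let $m\to\infty$. By (R1) the left side tends to $-\lambda_{P_i}^-\langle Y,y^-\rangle$ and the right side to $\rho\,\lambda_Y^+y_i^+>0$. So $\langle Y,y^-\rangle<0$ and $\ell(Y)<0$; this extends to all $0\ne Y\in\mathcal T$ by additivity.

*(A4).* By (9), $\ell(\tau^{-n}A)=\rho^{-n}\ell(A)\to0$. For $0\ne Z\in\mathcal P$, $\rho^{-n}\langle Z,\tau^{-n}P_i\rangle\to\lambda_{P_i}^-\langle Z,y^-\rangle>0$, so $\mathrm{Hom}(Z,\tau^{-n}P_i)\ne0$ for $n\gg0$. Since $P_i$ is a summand of $A$, also $\mathrm{Hom}(Z,Q_n)\ne0$. For $0\ne Y\in\mathcal T$, $\mathrm{ext}(Y,Q_n)=\hom(\tau^{-n}A,\tau Y)=\hom(A,\tau^{n+1}Y)=\dim\tau^{n+1}Y>0$, because no projective occurs among the summands of $Y,\tau Y,\tau^2Y,\dots$.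

By Proposition 4 the m-dimension of $\overline C$ is undefined.

**Step 2: the preinjective component, by duality.** Let $C$ be the preinjective component. By Section 1, $L_{\overline C}=L_C$. We use elementary duality (Prest, *op. cit.*, §1.3): there is an anti-isomorphism $\phi\mapsto D\phi$ from pp formulas for right modules to pp formulas for left modules, such that for finite-dimensional $N$ the set $(D\phi)(DN)$ is the annihilator of $\phi(N)$ in $DN$. For instance, for the formula $xr=0$ the dual is $r\mid x$. Indeed, a functional on $N$ vanishes on $\{x:xr=0\}$ exactly when it factors through $x\mapsto xr$, that is, when it has the form $x\mapsto f(xr)=(rf)(x)$, an element of $r\,DN$.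

Thus $\phi$ and $\psi$ agree on $C$ iff $D\phi$ and $D\psi$ agree on $DC$, and $L_C^{op}\cong L_{DC}$. Finite length of an interval is a self-dual condition, so $\sim_0$, and by induction every $\sim_\alpha$, is the same on a lattice and on its opposite. Hence $L_C$ and $L_C^{op}$ have the same m-dimension. Now $DC$ is the preprojective component of the connected wild hereditary algebra $A^{op}$, and $L_{DC}=L_{\overline{DC}}$ has undefined m-dimension by Step 1. So the m-dimension of $\overline C$ is undefined.

By (R3), these are all the components of $A$. This proves the first half of Theorem 2.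

## 10. The bound $2$ for hereditary algebras that are not wild

Let $A$ be connected hereditary over the algebraically closed field $k$, and not wild. Then $A$ is representation-finite or tame hereditary. For any component $C$, the lattice $L_{\overline C}$ is a quotient of the lattice $L$ of all pp formulas. So by Lemma 2(a) the m-dimension of $\overline C$ is at most that of $L$, and it is enough to bound the latter.

If $A$ is representation-finite, $L$ has finite length and m-dimension $0$ by Section 3. If $A$ is tame hereditary, the Krull–Gabriel dimension of $A$ is $2$ (W. Geigle, Manuscripta Math. 54 (1985)), and it equals the m-dimension of $L$ (Prest, *op. cit.*, §13.2). In both cases the m-dimension of $\overline C$ is at most $2$, and the proof of Theorem 2 is complete. $\blacksquare$
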